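# Multilinear multipliers singular along subspaces of dimension at least $\frac{n+1}2$

## 1. A first unboundedness theorem: $\mathfrak d>\frac{n+1}2$

We feed $n$ functions on the line into a multilinear Fourier multiplier. The symbol is bounded on $\mathbb R^n$ and smooth away from a subspace $\Gamma$, and its derivatives are controlled by the distance to $\Gamma$. If $\Gamma$ is small, such operators are bounded. If $\Gamma$ is large, the symbol has room to oscillate near $\Gamma$, and one may hope to choose it so badly that no Lebesgue space estimate survives. How large must $\Gamma$ be, and does this happen for almost every $\Gamma$ of that size or only for special ones?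

**Conventions.** $e(x)=e^{2\pi ix}$ and $\hat f(\xi)=\int f(x)e(-x\xi)\,dx$. For $\xi\in\mathbb R^n$ put $\ell(\xi)=\xi_1+\dots+\xi_n$ and $\xi_{n+1}:=-\ell(\xi)$. $|E|$ is Lebesgue measure. Constants $C,c,\delta,\kappa>0$ depend only on $n$, $\Gamma$, fixed cutoffs and indicated subscripts, never on the large parameter $N$; $C$ may change from line to line.

**Definition 1 (multiplier).** For a bounded measurable $m:\mathbb R^n\to\mathbb C$ and $f_1,\dots,f_n\in\mathcal S(\mathbb R)$,
$$T_m(f_1,\dots,f_n)(x)=\int_{\mathbb R^n}m(\xi)\prod_{j=1}^n\hat f_j(\xi_j)\,e(x\,\ell(\xi))\,d\xi. \tag{1}$$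

For $m\equiv1$ this is the product $f_1(x)\cdots f_n(x)$.

**Definition 2 (non-degenerate).** Let $\Gamma\subset\mathbb R^n$ be a subspace of dimension $\mathfrak d$ and
$$\tilde\Gamma=\Big\{(\xi_1,\dots,\xi_{n+1}):(\xi_1,\dots,\xi_n)\in\Gamma,\ \sum_{j=1}^{n+1}\xi_j=0\Big\}\subset\mathbb R^{n+1}.$$
$\Gamma$ is non-degenerate if $\tilde\Gamma$ is a graph over $(\xi_{i_1},\dots,\xi_{i_{\mathfrak d}})$ for every chain $1\le i_1<\dots<i_{\mathfrak d}\le n+1$.

*Example.* Let $\Gamma=\{\xi:a\cdot\xi=0\}$ be a hyperplane, $\mathfrak d=n-1$, and put $a_{n+1}=0$. Then $\tilde\Gamma$ is cut out by $\sum_{j\le n+1}\xi_j=0$ and $\sum_{j\le n+1}a_j\xi_j=0$. It is a graph over all variables except $\xi_k,\xi_l$ exactly when these two equations can be solved for $\xi_k,\xi_l$, that is, when $a_k\ne a_l$. So $\Gamma$ is non-degenerate if and only if $a_1,\dots,a_n,0$ are distinct. For $n=3$, $a=(1,2,3)$ is non-degenerate and $a=(1,1,2)$ is not.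

**Definition 3 (adapted symbol).** $m\in\mathcal M_\Gamma(\mathbb R^n)$ if $m$ is smooth on $\mathbb R^n\setminus\Gamma$ and for every multi-index $\alpha$ there is $C_\alpha$ with
$$|\partial^\alpha m(\xi)|\le C_\alpha\operatorname{dist}(\xi,\Gamma)^{-|\alpha|}\qquad(\xi\notin\Gamma). \tag{2}$$

*Examples.* For a hyperplane, $\operatorname{sgn}(a\cdot\xi)$ is adapted: its derivatives vanish off $\Gamma$. For $w\neq0$ and $\Gamma\ne\mathbb R^n$, the function $e(w\cdot\xi)$ is not adapted: its gradient has constant size $2\pi|w|$, while (2) demands decay as $\operatorname{dist}(\xi,\Gamma)\to\infty$. However, if $m$ is supported in the slab $\{1\le\operatorname{dist}(\xi,\Gamma)\le2\}$, then (2) says only that all derivatives of $m$ are bounded. The slab is infinitely long in the $\mathfrak d$ directions of $\Gamma$, and there the symbol may oscillate at unit scale. We shall exploit exactly this.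

**Definition 4 (no $L^p$ estimates).** An $n$-linear $T$ on $\mathcal S(\mathbb R)^n$ satisfies no $L^p$ estimates if there is no $(p_1,\dots,p_n)\in[1,\infty]^n$ with a constant $C_{T,\vec p}$ such that
$$\|T(\vec f)\|_{L^r}\le C_{T,\vec p}\prod_{j=1}^n\|f_j\|_{p_j}\quad\text{for all }\vec f\in\mathcal S(\mathbb R)^n,\qquad \frac1r=\sum_{j=1}^n\frac1{p_j}. \tag{3}$$

For $m\equiv1$, Hölder's inequality gives all of them. We shall disprove more, namely the weak-type inequality
$$\|T(\vec f)\|_{L^{r,\infty}}\le C\prod_{j=1}^n\|f_j\|_{p_j}\quad\text{for all }\vec f\in\mathcal S(\mathbb R)^n, \tag{4}$$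
for arbitrary $p_1,\dots,p_n,r\in(0,\infty]$. Here $\|h\|_{L^{r,\infty}}=\sup_{\lambda>0}\lambda\,|\{|h|>\lambda\}|^{1/r}$ for $r<\infty$ and $L^{\infty,\infty}=L^\infty$. By Chebyshev's inequality, (3) implies (4).

Here is the easy case.

**Proposition 1.** Let $n\ge3$, $\frac{n+1}2<\mathfrak d\le n-1$, and let $\Gamma\subset\mathbb R^n$ be non-degenerate of dimension $\mathfrak d$. There is a real-valued $m\in C^\infty(\mathbb R^n)\cap\mathcal M_\Gamma(\mathbb R^n)$, supported in $\{\operatorname{dist}(\xi,\Gamma)\ge1\}$, such that (4) fails for $T=T_m$ for all $p_1,\dots,p_n,r\in(0,\infty]$. In particular $T_m$ satisfies no $L^p$ estimates.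

The smallest instance is $n=4$, $\mathfrak d=3$. The proof occupies Sections 2 to 4.

*Where the number $\frac{n+1}2$ comes from.* Let $\hat f_1,\dots,\hat f_{n+1}$ have size $N^{-1/2}$ on $[-N,N]$, so $\|f_j\|_2\sim1$. The part $|\xi|\le N$ of the slab $1\le\operatorname{dist}(\xi,\Gamma)\le2$ has volume about $N^{\mathfrak d}$. If nothing cancels, then
$$\int T_m(f_1,\dots,f_n)f_{n+1}\sim N^{\mathfrak d}\cdot N^{-(n+1)/2},$$
which grows exactly when $\mathfrak d>\frac{n+1}2$.

*The naive choice of functions fails.* The first idea is to take no phases: $m$ a cutoff to the slab, $\hat f_j=N^{-1/2}\psi(\xi/N)$. Then $f_j(x)=N^{1/2}\check\psi(Nx)$ and $\|f_j\|_p\sim N^{1/2-1/p}$. If $\sum_{j\le n+1}1/p_j=1$, then $\prod_{j\le n+1}\|f_j\|_{p_j}\sim N^{(n+1)/2-1}$, and dividing the pairing $N^{\mathfrak d-(n+1)/2}$ by this gives $N^{\mathfrak d-n}\to0$. The functions are too concentrated. We need functions with the same Fourier amplitude that are spread out and bounded in every $L^p$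 at once. A quadratic phase does that, and the symbol, free to oscillate at unit scale, can carry the opposite phase.

## 2. Chirps, slices, and level sets

Fix smooth $[0,1]$-valued cutoffs for the whole lecture: $\chi$ on $[0,\infty)$, supported in $[1,2]$, with $\chi=1$ on $[\frac54,\frac74]$; $\phi$ even on $\mathbb R$, supported in $[-1,1]$, with $\phi=1$ on $[-\frac12,\frac12]$; $\psi$ on $\mathbb R$, supported in $[-5n,5n]$, with $\psi=1$ on $[-4n,4n]$.

**Lemma 2 (chirps).** Let $a\in\mathbb R\setminus\{0\}$, $N\ge1$, and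
$$\hat f(\xi)=N^{-1/2}\,e\Big(-\frac{\xi^2}{2aN}\Big)\psi(\xi/N). \tag{5}$$
Then $f\in\mathcal S(\mathbb R)$, $\operatorname{supp}\hat f\subset[-5nN,5nN]$, and for every $M\ge1$, $|f(x)|\le C_{a,M}(1+|x|)^{-M}$, uniformly in $N$. Hence $\|f\|_p\le C_{a,p}$ for every $p\in(0,\infty]$.

**Proof.** The support statement is clear, and $f\in\mathcal S$ because $\hat f\in C_c^\infty$. Substituting $\xi=Nu$,
$$f(x)=N^{1/2}\int e(N\Phi(u))\psi(u)\,du,\qquad \Phi(u)=xu-\frac{u^2}{2a}.$$
*Bound for all $x$.* Van der Corput's lemma (second derivative test with amplitude; Stein, *Harmonic Analysis*, Ch. VIII, §1.2) says: if a real phase $h$ satisfies $|h''|\ge\lambda$ on $[b,b']$, then $|\int_b^{b'}e^{ih}\psi|\le C\lambda^{-1/2}(|\psi(b')|+\int_b^{b'}|\psi'|)$. Here $h=2\pi N\Phi$ and $|h''|=2\pi N/|a|$, so $|f(x)|\le C_a$.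

*Decay.* Let $|x|\ge10n/|a|$. On $\operatorname{supp}\psi$ we have $|u/a|\le5n/|a|\le|x|/2$, so $|\Phi'(u)|=|x-u/a|\ge|x|/2$. Integrating by parts $M$ times,
$$\int e(N\Phi)\psi\,du=\Big(\frac{-1}{2\pi iN}\Big)^M\int e(N\Phi)\,D^M\psi\,du,\qquad Dg=\Big(\frac g{\Phi'}\Big)'.$$
Since $\Phi''=-1/a$ and $\Phi'''=0$, $D^M\psi$ is a linear combination of terms $\psi^{(k)}(\Phi'')^{l}(\Phi')^{-M-l}$ with $k+l=M$. These are $O(|x|^{-M-l})=O(|x|^{-M})$, because $|x|$ is bounded below. So $|f(x)|\le C_{a,M}N^{1/2-M}|x|^{-M}\le C_{a,M}|x|^{-M}$. Together with the bound for all $x$ this gives the claim; for $\|f\|_p$ with $p<\infty$ take $M>1/p$. $\square$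

The phase $\Phi$ is stationary at $u=ax$, so at the point $x$ the function $f$ has frequency about $Nax$: it sweeps through the frequencies while $x$ runs over a bounded interval. This picture returns in Section 5.

**Lemma 3.** Let $n\ge2$. For $H\in C_c(\mathbb R^n)$ put
$$SH(\eta)=\int_{\mathbb R^{n-1}}H(\xi_1,\dots,\xi_{n-1},\eta-\xi_1-\dots-\xi_{n-1})\,d\xi_1\cdots d\xi_{n-1}.$$

(a) If $v$ is a unit vector with $\ell(v)\ne0$, then
$$SH(\eta)=\frac1{|\ell(v)|}\int_{v^\perp}H\Big(\frac{\eta-\ell(w)}{\ell(v)}v+w\Big)dw. \tag{6}$$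

(b) If $m\in C_c^\infty(\mathbb R^n)$, $f_1,\dots,f_{n+1}\in\mathcal S(\mathbb R)$ and $F=T_m(f_1,\dots,f_n)$, then
$$\int Ff_{n+1}\,dx=\int_{\mathbb R^n}m(\xi)\prod_{j=1}^{n+1}\hat f_j(\xi_j)\,d\xi,\qquad\xi_{n+1}=-\ell(\xi). \tag{7}$$

(c) In (b), suppose $|m(\xi)|\prod_{j\le n}|\hat f_j(\xi_j)|\le B\,\theta(\xi)$, where $\theta\ge0$ is in $C_c(\mathbb R^n)$ and $|\ell(\xi)|\le\rho$ on $\operatorname{supp}\theta$. If $v$ is as in (a), then
$$\|F\|_2\le B\,\frac{(2\rho)^{1/2}}{|\ell(v)|}\int_{v^\perp}\sup_{t\in\mathbb R}\theta(tv+w)\,dw. \tag{8}$$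

**Proof.** (a) Both sides of (6) are continuous in $\eta$, since $H$ is uniformly continuous with compact support. Integrate both against $g\in C_c(\mathbb R)$. On the left substitute $\eta=\ell(\xi)$ in the last variable; on the right write $\xi=tv+w$, $\eta=\ell(\xi)=t\ell(v)+\ell(w)$, for fixed $w$. Both integrals equal $\int H(\xi)g(\ell(\xi))\,d\xi$. As $g$ is arbitrary, (6) holds for all $\eta$.

(b) Insert (1) and use Fubini. The $x$-integral is $\int f_{n+1}(x)e(x\ell(\xi))\,dx=\hat f_{n+1}(-\ell(\xi))=\hat f_{n+1}(\xi_{n+1})$.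

(c) Let $H=m\prod_{j\le n}\hat f_j(\xi_j)\in C_c(\mathbb R^n)$. Substituting $\eta=\ell(\xi)$ in the last variable of (1), $F(x)=\int SH(\eta)e(x\eta)\,d\eta$, so $F$ is the inverse Fourier transform of the continuous, compactly supported function $SH$. Also $|SH|\le B\,S\theta$, and $S\theta$ vanishes for $|\eta|>\rho$. By (6), $S\theta(\eta)\le|\ell(v)|^{-1}\int_{v^\perp}\sup_t\theta(tv+w)\,dw$. Plancherel gives (8). $\square$

**Lemma 4 (level set from a pairing).** Let $A,C_1,C_2,C_3>0$, $|\int Fg|\ge C_1A$, $\|F\|_2\le C_2A$, $\|g\|_1\le C_3$ and $\|g\|_\infty\le C_3$. With $\delta=C_1/(2C_3)$,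
$$|\{|F|>\delta A\}|\ge\Big(\frac{C_1}{2C_2C_3}\Big)^2.$$

**Proof.** Let $E=\{|F|>\delta A\}$. Then
$$C_1A\le\int_{E^c}|F||g|+\int_E|F||g|\le\delta A\,C_3+C_3|E|^{1/2}C_2A=\tfrac12C_1A+C_2C_3|E|^{1/2}A.\qquad\square$$

Why not stop at the pairing? Because (3) includes exponents with $r<1$, where $\|F\|_r$ is not controlled from below by pairings. A lower bound for a level set of fixed measure bounds every $\|F\|_{L^{r,\infty}}$ from below.

## 3. A slab of width one

It is convenient to name what has to be built.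

**Definition 5 (blocks).** Let $N$ range over a subset of $[1,\infty)$. Functions $m_N\in C_c^\infty(\mathbb R^n)$ and $f_j=f_{j,N}\in\mathcal S(\mathbb R)$, $1\le j\le n$, form *blocks of size $A_N>0$* for $\Gamma$ if, with $C_\alpha,C_p,\delta,\kappa>0$ independent of $N$:

- (B1) $\operatorname{supp}m_N\subset\{|\xi|\le4N,\ \operatorname{dist}(\xi,\Gamma)\ge1\}$ and $|\partial^\alpha m_N(\xi)|\le C_\alpha\operatorname{dist}(\xi,\Gamma)^{-|\alpha|}$;
- (B2) $\operatorname{supp}\hat f_j\subset[-5nN,5nN]$ and $\|f_j\|_p\le C_p$ for all $p\in(0,\infty]$;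
- (B3) $|\{x:|T_{m_N}(f_1,\dots,f_n)(x)|>\delta A_N\}|\ge\kappa$.

**Proposition 5.** Let $\Gamma$ be a $\mathfrak d$-dimensional subspace with $\frac{n+1}2<\mathfrak d\le n-1$, and suppose $\ell\not\equiv0$ on $\Gamma$. Then there are blocks for all $N\ge1$, of size $A_N=N^{\mathfrak d-(n+1)/2}\to\infty$.

A non-degenerate $\Gamma$ with $\mathfrak d\ge1$ has $\ell\not\equiv0$ on $\Gamma$: take a chain $I\ni n+1$; since $\tilde\Gamma$ projects onto $\mathbb R^I$, $\xi_{n+1}=-\ell$ is not identically $0$ on it.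

**Proof.** Write $\xi=y+z$ with $y\in\Gamma$, $z\in\Gamma^\perp$, so $|z|=\operatorname{dist}(\xi,\Gamma)$ and $\dim\Gamma^\perp=n-\mathfrak d\ge1$. Put
$$\theta(\xi)=\chi(|z|)\phi(|y|/N),\qquad Q(\xi)=\frac12\sum_{j=1}^{n+1}\xi_j^2,\qquad m_N=e(Q/N)\,\theta,$$
and let $f_1,\dots,f_{n+1}$ all be the chirp (5) with $a=1$.

**Step 1: adaptedness (B1).** On $\operatorname{supp}\theta$, $1\le|z|\le2$ and $|\xi|\le N+2\le4N$. There $|\nabla(Q/N)|\le C|\xi|/N\le C$, the second derivatives of $Q/N$ are $O(1/N)$, and higher ones vanish. So all derivatives of $e(Q/N)$ are $O(1)$, as are those of $\theta$. Since $\operatorname{dist}(\xi,\Gamma)\in[1,2]$, this is (2). Property (B2) is Lemma 2.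

**Step 2: the pairing, where the phases cancel.** On $\operatorname{supp}\theta$, $|\xi_j|\le4N$ for $j\le n$ and $|\xi_{n+1}|\le\sqrt n\,|\xi|\le4nN$, so every factor $\psi(\xi_j/N)$ equals $1$. The phase of $\prod_{j\le n+1}\hat f_j(\xi_j)$ is $e(-Q/N)$. By (7), with $F=T_{m_N}(f_1,\dots,f_n)$,
$$\int Ff_{n+1}=N^{-\frac{n+1}2}\int\theta=C_1N^{\mathfrak d-\frac{n+1}2}=C_1A_N,\qquad C_1=\int_{\Gamma^\perp}\chi(|z|)dz\int_\Gamma\phi(|y|)dy>0.$$

**Step 3: the $L^2$ bound.** Choose a unit $v\in\Gamma$ with $\ell(v)\ne0$ and apply (8) with $B=N^{-n/2}$ and $\rho=4nN$. For $w=y'+z$ with $y'\in\Gamma\cap v^\perp$, $z\in\Gamma^\perp$, we have $\theta(tv+w)\le\chi(|z|)1_{|y'|\le N}$, so the integral in (8) is at most $CN^{\mathfrak d-1}$. Hence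
$$\|F\|_2\le CN^{-n/2}N^{1/2}N^{\mathfrak d-1}=CA_N.$$

**Step 4: the level set (B3).** Lemma 2 bounds $\|f_{n+1}\|_1$ and $\|f_{n+1}\|_\infty$. Apply Lemma 4 with $g=f_{n+1}$. $\square$

## 4. Gluing blocks into one real symbol

Each $m_N$ defeats an estimate only by the factor $A_N$, and $m_N$ is complex. We need one real symbol containing all blocks. Translating a symbol by a vector of $\Gamma$ does not change distances to $\Gamma$, so we move the blocks far apart along $\Gamma$.

**Lemma 6 (gluing).** Let $\Gamma\subset\mathbb R^n$, $\Gamma\neq\{0\}$, have blocks for $N=4^i$, $i\ge1$, of sizes $A_N\to\infty$. Then there is a real-valued $m\in C^\infty(\mathbb R^n)\cap\mathcal M_\Gamma(\mathbb R^n)$, supported in $\{\operatorname{dist}(\xi,\Gamma)\ge1\}$, such that (4) fails for $T=T_m$ for all $p_1,\dots,p_n,r\in(0,\infty]$.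

**Proof.**

**Step 1: placing the pieces.** For $i\ge1$ set $g_{2i}=\operatorname{Re}m_{4^i}$, $g_{2i+1}=\operatorname{Im}m_{4^i}$ and $N_{(2i)}=N_{(2i+1)}=4^i$; thus $N_{(k)}\le4^k$ for $k\ge2$. Fix a unit $u\in\Gamma$, let $v_k=100n^24^ku$, and define
$$m(\xi)=\sum_{k\ge2}g_k(\xi-v_k).$$
The $k$-th summand is supported in $B(v_k,4N_{(k)})$. For $k\ne l$,
$$|v_k-v_l|\ge75n^2\,4^{\max(k,l)}>5n^{3/2}N_{(k)}+4N_{(l)}, \tag{9}$$
because $5n^{3/2}+4\le9n^2$. So the balls are pairwise disjoint. They leave every bounded set, since $|v_k|-4N_{(k)}\ge(100n^2-4)4^k\to\infty$, and the sum is locally finite. The box $\{|\xi_j-v_{k,j}|\le5nN_{(k)},\ 1\le j\le n\}$ lies in the ball of radius $5n^{3/2}N_{(k)}$ about $v_k$, so by (9) it is disjoint from $B(v_l,4N_{(l)})$ for every $l\ne k$.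

**Step 2: $m$ is an adapted symbol.** At each point at most one summand is non-zero, $\operatorname{dist}(\xi-v_k,\Gamma)=\operatorname{dist}(\xi,\Gamma)$ because $v_k\in\Gamma$, and real and imaginary parts inherit (B1). So $m$ is smooth and real, is supported in $\{\operatorname{dist}(\xi,\Gamma)\ge1\}$, and satisfies (2).

**Step 3: recovering each block from $T_m$.** Put $f_j^k(x)=e(v_{k,j}x)f_{j,N_{(k)}}(x)$, so $\widehat{f^k_j}(\xi)=\hat f_{j,N_{(k)}}(\xi-v_{k,j})$. By (B2) the product of the supports of these functions lies in the box of Step 1, where only the $k$-th summand of $m$ can be non-zero. The change of variables $\xi\mapsto\xi+v_k$ in (1) gives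
$$T_m(f_1^k,\dots,f_n^k)(x)=e(x\,\ell(v_k))\,T_{g_k}(f_{1,N_{(k)}},\dots,f_{n,N_{(k)}})(x).$$

**Step 4: the contradiction.** Suppose (4) holds for some exponents. Since $|f_j^k|=|f_{j,N_{(k)}}|$ and $\|f_{j,N}\|_{p_j}\le C_{p_j}$, there is $B$ independent of $k$ with $\|T_{g_k}(\vec f_{N_{(k)}})\|_{L^{r,\infty}}\le B$. For $N=4^i$ we have $T_{m_N}=T_{g_{2i}}+i\,T_{g_{2i+1}}$ (the factor $i$ here being the imaginary unit). Where the left side exceeds $\delta A_N$ in modulus, one of the two terms exceeds $\frac12\delta A_N$, so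
$$\kappa\le|\{|T_{m_N}(\vec f_N)|>\delta A_N\}|\le\sum_{k=2i}^{2i+1}|\{|T_{g_k}(\vec f_N)|>\tfrac12\delta A_N\}|.$$
If $r<\infty$, the right side is at most $2(2B/(\delta A_N))^r\to0$. If $r=\infty$, it is $0$ as soon as $\delta A_N>2B$. Both contradict $\kappa>0$. $\square$

Proposition 5 and Lemma 6 prove Proposition 1.

## 5. What changes at $\mathfrak d=\frac{n+1}2$

We quote the context from Kesler's paper "Unboundedness Theorems for Symbols Adapted to Large Subspaces", arXiv:1609.05954 (2016).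

- (Muscalu–Tao–Thiele) If $\Gamma\subset\mathbb R^n$ is non-degenerate of dimension $0\le\mathfrak d<\frac{n+1}2$ and $m\in\mathcal M_\Gamma(\mathbb R^n)$, then $T_m:L^{p_1}\times\dots\times L^{p_n}\to L^{p_{n+1}'}$ for all $1\le p_j<\infty$ with $\sum_{j=1}^{n+1}1/p_j=1$.
- (Kesler) If $n\ge5$ and $\frac{n+3}2\le\mathfrak d<n$, there is an uncountable collection of $\mathfrak d$-dimensional non-degenerate $\Gamma$, each admitting an adapted symbol $m_\Gamma$ with $T_{m_\Gamma}$ unbounded.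

The smallest dimension not covered by the first theorem is $\lceil\frac{n+1}2\rceil$. Question 1 there asks: for given $n\ge3$, is there a non-degenerate $\Gamma$ of this dimension with a real adapted $m$ such that $T_m$ satisfies no $L^p$ estimates? The problem that follows it asks for the same for *generic* $\Gamma$ of this dimension. We take "generic" to mean: outside a null set of the Grassmannian, for its natural invariant measure.

For $n=1$ and $n=2$, every $\mathfrak d<n$ is below $\frac{n+1}2$. For even $n\ge4$, $\lceil\frac{n+1}2\rceil=\frac n2+1>\frac{n+1}2$, and Proposition 1 applies to every non-degenerate $\Gamma$. For odd $n$, $\lceil\frac{n+1}2\rceil=\frac{n+1}2$, and Proposition 1 says nothing. The smallest such case is $n=3$, $\mathfrak d=2$: a plane in $\mathbb R^3$.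

At $\mathfrak d=\frac{n+1}2$ the block of Section 3 has size $A_N=1$. A cleverer symbol on the same slab will not help, at least for the exponents in Theorem 10 below. Section 9 shows that in that range a symbol living where $\operatorname{dist}(\xi,\Gamma)\sim2^s$ is bounded by a constant independent of $s$ and $N$. So we must let about $\log N$ distances $L=1,2,4,\dots$ contribute to one pairing, with the same functions $f_j$.

**Attempt 1: the same phase on a thicker slab.** Keep $Q=\frac12\sum_{j\le n+1}\xi_j^2$ and use $e(Q/N)$ at all distances $1\le L\le\sqrt N$. Since $\partial_jQ=\xi_j-\xi_{n+1}=\xi_j+\ell(\xi)$, $\nabla Q$ is given by the matrix $I+\mathbf 1\mathbf 1^{T}$, whose eigenvalues are at least $1$. So $|\nabla(Q/N)|\ge|\xi|/N$. At $|\xi|\sim N$ and distance $L$ the symbol has gradient at least a constant, whereas (2) allows only $C/L$. For large $L$ the symbol is not adapted.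

**Attempt 2: shorten the slab.** At distance $L$ keep only $|y|\le N/L$ ($y$ the component in $\Gamma$). Then $|\nabla(Q/N)|\le C|\xi|/N\le C/L$, and the gradient obeys (2). But the pairing becomes a constant times
$$N^{-\frac{n+1}2}\sum_LL^{n-\mathfrak d}\Big(\frac NL\Big)^{\mathfrak d}=N^{\mathfrak d-\frac{n+1}2}\sum_LL^{n-2\mathfrak d},$$
which at $\mathfrak d=\frac{n+1}2$ is $\sum_LL^{-1}\le2$. We have lost exactly one factor $L$ at each distance.

**What would repair it.** Suppose one of the $\mathfrak d$ directions of $\Gamma$ could keep its full length $N$. The sum would become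
$$N^{-\frac{n+1}2}\sum_LL^{n-\mathfrak d}\Big(\frac NL\Big)^{\mathfrak d-1}N=N^{\mathfrak d-\frac{n+1}2}\sum_LL^{n+1-2\mathfrak d},$$
and at $\mathfrak d=\frac{n+1}2$ every $L$ contributes $1$. For this, $\nabla Q$ must not grow in that direction: $\nabla Q$, which is linear, must vanish along a line in $\Gamma$.

**Finding the phase.** The phase must be cancelled by a product of one-variable phases, so try $Q=\frac12\sum_{j=1}^{n+1}q_j\xi_j^2$, with all $q_j\ne0$ so that every $f_j$ is a chirp. Then $\partial_jQ=q_j\xi_j-q_{n+1}\xi_{n+1}$, and $\nabla Q(\xi)=0$ means that $q_1\xi_1=\dots=q_{n+1}\xi_{n+1}=\tau$, i.e. $\xi_j=\tau/q_j$. So the zero set of $\nabla Q$ is at most a line. If it is the line through $c$, then $q_j$ is proportional to $1/c_j$, where $c_{n+1}=-\ell(c)$. We therefore need $c\in\Gamma$ whose $n+1$ coordinates $c_1,\dots,c_{n+1}$ are all non-zero, and we take $q_j=1/c_j$.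

*Example.* Let $n=3$ and $\Gamma=\{\xi_1+2\xi_2+3\xi_3=0\}$. The vector $c=(1,1,-1)\in\Gamma$ has $c_4=-1$, and
$$Q=\tfrac12\big(\xi_1^2+\xi_2^2-\xi_3^2-(\xi_1+\xi_2+\xi_3)^2\big)=-(\xi_1+\xi_3)(\xi_2+\xi_3),$$
which vanishes to second order along $\xi_1=\xi_2=-\xi_3$, the line $\mathbb Rc$.

In the picture after Lemma 2, the chirp with parameter $a=c_j$ has frequency about $Nc_jx$ at the point $x$. The frequency vector of $(f_1,\dots,f_n)$ at $x$ is then about $Nx\,c$, which stays in $\Gamma$ for all $x$.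

## 6. Statements, and a phase stationary along a line of $\Gamma$

**Theorem 7.** Let $n\ge3$, $\frac{n+1}2\le\mathfrak d\le n-1$, and let $\Gamma\subset\mathbb R^n$ be a non-degenerate $\mathfrak d$-dimensional subspace. There is a real-valued $m\in C^\infty(\mathbb R^n)\cap\mathcal M_\Gamma(\mathbb R^n)$, supported in $\{\operatorname{dist}(\xi,\Gamma)\ge1\}$, such that $T_m$ satisfies no $L^p$ estimates. Moreover, for no $p_1,\dots,p_n,r\in(0,\infty]$ is there a $C$ with $\|T_m(\vec f)\|_{L^{r,\infty}}\le C\prod_j\|f_j\|_{p_j}$ for all $\vec f\in\mathcal S(\mathbb R)^n$.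

For $n\ge3$ we have $\frac{n+1}2\le\lceil\frac{n+1}2\rceil\le n-1$. So Question 1 and the generic question both have the answer yes for every $n\ge3$, in fact for every non-degenerate $\Gamma$; that these are almost all $\Gamma$ is checked in Section 7.

**Theorem 8 (no non-degeneracy needed).** Let $1\le\mathfrak d\le n-1$, let $\Gamma$ be any $\mathfrak d$-dimensional subspace, and let $Z$ be the set of $j\in\{1,\dots,n+1\}$ such that $\xi_j\equiv0$ on $\tilde\Gamma$. If $Z=\emptyset$ and $\mathfrak d\ge\frac{n+1}2$, or $Z\ne\emptyset$ and $\mathfrak d>\frac{n+1-|Z|}2$, the conclusion of Theorem 7 holds. In particular it holds for every subspace with $\frac{n+1}2\le\mathfrak d\le n-1$.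

**Corollary 9 (dichotomy).** Let $\Gamma$ be non-degenerate, $0\le\mathfrak d<n$. Every $m\in\mathcal M_\Gamma(\mathbb R^n)$ satisfies at least one $L^p$ estimate if and only if $\mathfrak d<\frac{n+1}2$.

**Theorem 10 (sharp growth).** Let $\Gamma$ be non-degenerate, $\frac{n+1}2\le\mathfrak d\le n-1$, $2\le p_j\le\infty$, $\sum_{j=1}^{n+1}\frac1{p_j}=1$. For $N\ge8$ let $\mathcal N(N)$ be the supremum of the $L^{p_1}\times\dots\times L^{p_n}\to L^{p_{n+1}'}$ norm of $T_m$ over $m\in C^\infty$ supported in $\{|\xi|\le N,\ \operatorname{dist}(\xi,\Gamma)\ge1\}$ with $\sup_\xi\operatorname{dist}(\xi,\Gamma)^{|\alpha|}|\partial^\alpha m(\xi)|\le1$ for $|\alpha|\le n+1$. Then $c\,\omega(N)\le\mathcal N(N)\le C\,\omega(N)$, where $\omega(N)=\log N$ if $\mathfrak d=\frac{n+1}2$, and $\omega(N)=N^{\mathfrak d-(n+1)/2}$ if $\mathfrak d>\frac{n+1}2$.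

The core is the following construction.

**Proposition 11.** Let $\frac{n+1}2\le\mathfrak d\le n-1$, let $\Gamma$ be a $\mathfrak d$-dimensional subspace, and suppose

(H) for every $j\in\{1,\dots,n+1\}$, $\xi_j$ does not vanish identically on $\tilde\Gamma$.

For $N\ge1$ let $D_N=\{2^s:s\in\mathbb Z_{\ge0},\ 2^s\le\sqrt N\}$ and
$$A_N=N^{\mathfrak d-\frac{n+1}2}\sum_{L\in D_N}L^{n+1-2\mathfrak d}. \tag{10}$$
Then $\Gamma$ has blocks for all $N\ge1$, of size $A_N$, and $A_N\to\infty$.

A non-degenerate $\Gamma$ with $\mathfrak d\ge1$ satisfies (H): given $j$, take a chain $I\ni j$; since $\tilde\Gamma$ projects onto $\mathbb R^I$, $\xi_j\not\equiv0$ on $\tilde\Gamma$.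

**Proof.** If $\mathfrak d=\frac{n+1}2$, then $A_N=\#D_N\ge\frac12\log_2N$. If $\mathfrak d>\frac{n+1}2$, the term $L=1$ gives $A_N\ge N^{\mathfrak d-(n+1)/2}\ge N^{1/2}$. So $A_N\to\infty$. The inequalities on $\mathfrak d$ force $n\ge3$ and $\mathfrak d\ge2$.

**Step 1: the direction $c$, the coordinates, the phase.** By (H), each $\tilde\Gamma\cap\{\xi_j=0\}$, $1\le j\le n+1$, is a proper subspace of $\tilde\Gamma$. A real vector space is not a finite union of proper subspaces, so there is $c=(c_1,\dots,c_n)\in\Gamma$ with $c_j\ne0$ for all $1\le j\le n+1$, where $c_{n+1}=-\ell(c)$. Let $\hat c=c/|c|$ and decompose orthogonally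
$$\xi=t\hat c+y+z,\qquad t\in\mathbb R,\quad y\in\Gamma\cap c^\perp\ (\dim\mathfrak d-1),\quad z\in\Gamma^\perp\ (\dim n-\mathfrak d\ge1).$$
Then $|z|=\operatorname{dist}(\xi,\Gamma)$ and $|y+z|=\operatorname{dist}(\xi,\mathbb Rc)$. Define
$$Q(\xi)=\sum_{j=1}^{n+1}\frac{\xi_j^2}{2c_j},\qquad\theta_N(\xi)=\sum_{L\in D_N}\chi\Big(\frac{|z|}L\Big)\phi\Big(\frac{L|y|}N\Big)\phi\Big(\frac tN\Big),\qquad m_N=e(Q/N)\,\theta_N,$$
and let $f_j$, $1\le j\le n+1$, be the chirp (5) with $a=c_j$. At distance $L$ from $\Gamma$ the $t$-direction keeps length $N$, and the other directions of $\Gamma$ are cut at $N/L$. Property (B2) is Lemma 2.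

**Step 2: adaptedness (B1).** We must see that order-$k$ derivatives cost $L^{-k}$ at distance $L$. On the support of the $L$-th summand, $L\le|z|\le2L$, $|y|\le N/L$, $|t|\le N$. Since $1\le L\le\sqrt N$, we have $|z|\le2L\le2N/L$, hence
$$|\xi|\le N+\frac NL+\frac{2N}L\le4N,\qquad\operatorname{dist}(\xi,\mathbb Rc)=|y+z|\le\frac{3N}L.$$
The functions $\chi(|z|/L)$ and $\phi(L|y|/N)$ are smooth, because $\chi$ vanishes near $0$ and $\phi=1$ near $0$. Order-$k$ derivatives of the three factors are $O(L^{-k})$, $O((L/N)^k)$, $O(N^{-k})$, and all are $O(L^{-k})$ because $L^2\le N$. Different summands have supports with disjoint interiors, and their derivatives of all orders vanish on the boundaries, so they do not add up.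

For the phase,
$$\partial_jQ(\xi)=\frac{\xi_j}{c_j}-\frac{\xi_{n+1}}{c_{n+1}}$$
is linear in $\xi$ and vanishes on $\mathbb Rc$: at $\xi=\tau c$ it equals $\tau-\tau=0$. Hence on the support
$$|\nabla(Q/N)|\le\frac CN\operatorname{dist}(\xi,\mathbb Rc)\le\frac CL.$$
Second derivatives of $Q/N$ are $O(1/N)=O(L^{-2})$, and higher ones vanish. An order-$k$ derivative of $e(Q/N)$ is $e(Q/N)$ times a sum of products of $\mu$ first and $\nu$ second derivatives of $Q/N$ with $\mu+2\nu=k$, so it is $O(L^{-k})$. By the product rule $|\partial^\alpha m_N|\le C_\alpha L^{-|\alpha|}$ there, and $L\le\operatorname{dist}(\xi,\Gamma)\le2L$. This is (B1).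

**Step 3: the pairing, to see the size $A_N$.** On $\operatorname{supp}\theta_N$, $|\xi_j|\le4N$ for $j\le n$ and $|\xi_{n+1}|\le4nN$, so all factors $\psi(\xi_j/N)$, $j\le n+1$, equal $1$. The phase of $\prod_{j\le n+1}\hat f_j(\xi_j)$ is $e(-Q/N)$. With $F=T_{m_N}(f_1,\dots,f_n)$, (7) gives
$$\int Ff_{n+1}=N^{-\frac{n+1}2}\int\theta_N=N^{-\frac{n+1}2}\,C_1\sum_{L\in D_N}L^{n-\mathfrak d}\Big(\frac NL\Big)^{\mathfrak d-1}N=C_1A_N,$$
where $C_1=\int\chi(|z|)dz\int\phi(|y|)dy\int\phi(t)dt>0$.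

**Step 4: the $L^2$ bound, to see that $F$ is spread out.** Apply (8) with $v=\hat c$, for which $\ell(\hat c)=-c_{n+1}/|c|\ne0$, and with $B=N^{-n/2}$, $\rho=4nN$. Since $\sup_t\theta_N(t\hat c+y+z)\le\sum_L\chi(|z|/L)\phi(L|y|/N)$, the integral in (8) is at most
$$\sum_{L\in D_N}\int\chi\Big(\frac{|z|}L\Big)dz\int\phi\Big(\frac{L|y|}N\Big)dy\le C\sum_{L\in D_N}L^{n-\mathfrak d}\Big(\frac NL\Big)^{\mathfrak d-1}=CN^{\mathfrak d-1}\sum_{L\in D_N}L^{n+1-2\mathfrak d}.$$
Hence
$$\|F\|_2\le CN^{-\frac n2}N^{\frac12}N^{\mathfrak d-1}\sum_{L\in D_N}L^{n+1-2\mathfrak d}=CA_N.$$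

**Step 5: the level set (B3).** By Lemma 2, $\|f_{n+1}\|_1,\|f_{n+1}\|_\infty\le C$. Lemma 4 with $g=f_{n+1}$ gives $|\{|F|>\delta A_N\}|\ge\kappa$. $\square$

*Consistency check.* For $\mathfrak d<\frac{n+1}2$ the sum in (10) is geometric with positive exponent and is dominated by $L\sim\sqrt N$, so $A_N\le CN^{\mathfrak d-\frac{n+1}2}N^{\frac{n+1-2\mathfrak d}2}=C$. Formula (10) then gives no growth, as it must by the Muscalu–Tao–Thiele theorem.

## 7. Theorem 7, almost every $\Gamma$, and the dichotomy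

**Proof of Theorem 7.** A non-degenerate $\Gamma$ of dimension $\mathfrak d\ge1$ satisfies (H). Proposition 11 gives blocks with $A_N\to\infty$, and Lemma 6 gives $m$ for which (4) fails for all $p_j,r\in(0,\infty]$. Since (3) implies (4) with $1/r=\sum_j1/p_j$, $T_m$ satisfies no $L^p$ estimates. $\square$

**Almost every subspace is non-degenerate.** Let $1\le\mathfrak d\le n$. For an $n\times\mathfrak d$ matrix $B$ of rank $\mathfrak d$ with column span $\Gamma$, let $\tilde B$ be $B$ with one more row, minus the sum of its rows; its columns span $\tilde\Gamma$. Then $\tilde\Gamma$ is a graph over a chain $I$ if and only if the minor $\det\tilde B_I$, with rows $I$, is non-zero. This minor is a polynomial in the entries of $B$, and it is not the zero polynomial. Indeed, since $|I|=\mathfrak d\le n$, some coordinate outside $I$ is free to balance the sum, so the projection of $\{\sum_{j=1}^{n+1}\xi_j=0\}$ to $\mathbb R^I$ is onto; choose as columns of $\tilde B$ vectors of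 this hyperplane projecting to a basis of $\mathbb R^I$. So the matrices $B$ with some $\det\tilde B_I=0$ form a null set. The column span of a matrix with independent standard Gaussian entries has a rotation-invariant law, that is, the invariant measure on the Grassmannian. Hence degenerate subspaces form a null set.

With $\mathfrak d=\lceil\frac{n+1}2\rceil$, for every $n\ge3$ and almost every $\Gamma$ of this dimension there is a real-valued $m\in\mathcal M_\Gamma(\mathbb R^n)$ such that $T_m$ satisfies no $L^p$ estimates.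

**Proof of Corollary 9.** If $\mathfrak d<\frac{n+1}2$, take $p_1=\dots=p_{n+1}=n+1$ in the quoted Muscalu–Tao–Thiele theorem. Since $1/p_{n+1}'=\frac n{n+1}=\sum_{j\le n}1/p_j$, this is an $L^p$ estimate. If $\frac{n+1}2\le\mathfrak d<n$, then $\mathfrak d\le n-1$ forces $n\ge3$, and Theorem 7 applies. $\square$

## 8. Subspaces on which some coordinates vanish

Proposition 11 used only (H), i.e. $Z=\emptyset$. If $Z\ne\emptyset$, no suitable $c$ exists. But the coordinates in $Z$ stay bounded near $\Gamma$, so their functions need not be chirps and cost no factor $N^{-1/2}$. The threshold therefore drops. For instance, $\Gamma=\{\xi_1=\xi_2=0\}\subset\mathbb R^4$ has $\tilde\Gamma=\{(0,0,s,t,-s-t)\}$, $Z=\{1,2\}$ and $\mathfrak d=2>\frac{5-2}2$, although $\mathfrak d<\frac52$.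

**Proof of Theorem 8.** If $Z=\emptyset$ and $\mathfrak d\ge\frac{n+1}2$, (H) holds and Proposition 11 with Lemma 6 gives the claim. Let $Z\ne\emptyset$, $q=n+1-|Z|$ and $\mathfrak d>\frac q2$. By Lemma 6 it suffices to construct blocks of size $A_N=N^{\mathfrak d-q/2}$ for $N\ge1$. Write $\xi=y+z$, $y\in\Gamma$, $z\in\Gamma^\perp$, and set
$$\theta(\xi)=\chi(|z|)\phi(|y|/N),\qquad Q(\xi)=\frac12\sum_{j\notin Z}\xi_j^2,\qquad m_N=e(Q/N)\,\theta,$$
where $j$ ranges in $\{1,\dots,n+1\}$. For $j\notin Z$ let $f_j$ be the chirp (5) with $a=1$; for $j\in Z$ let $\hat f_j=\psi$.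

**Step 1: (B1) and (B2).** On $\operatorname{supp}\theta$, $1\le|z|\le2$ and $|\xi|\le N+2\le4N$. There $\nabla(Q/N)=O(1)$, second derivatives of $Q/N$ are $O(1/N)$, and higher ones vanish, so all derivatives of $m_N$ are $O(1)$, while $\operatorname{dist}(\xi,\Gamma)\in[1,2]$. This is (B1). For $j\notin Z$, (B2) is Lemma 2; for $j\in Z$, $f_j$ is a fixed Schwartz function and $5n\le5nN$.

**Step 2: the pairing.** If $j\in Z$, then $\xi_j$ vanishes on $\tilde\Gamma$, so it depends only on $z$, and $|\xi_j|\le2\sqrt n\le4n$ on $\operatorname{supp}\theta$. If $j\notin Z$, then $|\xi_j|\le4nN$ there. Hence all $\psi$-factors equal $1$, and the phases cancel. There are $q$ indices outside $Z$, so with $F=T_{m_N}(f_1,\dots,f_n)$, (7) gives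
$$\int Ff_{n+1}=N^{-q/2}\int\theta=C_1N^{\mathfrak d-q/2},\qquad C_1=\int_{\Gamma^\perp}\chi(|z|)dz\int_\Gamma\phi(|y|)dy>0.$$

**Step 3: the $L^2$ bound if $n+1\notin Z$.** Then $\ell\not\equiv0$ on $\Gamma$; take a unit $v\in\Gamma$ with $\ell(v)\ne0$. Among $1,\dots,n$ exactly $q-1$ indices lie outside $Z$, so (8) applies with $B=N^{-(q-1)/2}$ and $\rho=4nN$. As in Section 3, $\theta(tv+y'+z)\le\chi(|z|)1_{|y'|\le N}$ for $y'\in\Gamma\cap v^\perp$, so the integral is at most $CN^{\mathfrak d-1}$. Thus $\|F\|_2\le CN^{-(q-1)/2}N^{1/2}N^{\mathfrak d-1}=CN^{\mathfrak d-q/2}$.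

**Step 4: the $L^2$ bound if $n+1\in Z$.** Now $\ell$ vanishes on $\Gamma$, so $\ell(\xi)=\ell(z)$ and $|\ell(\xi)|\le2\sqrt n$ on $\operatorname{supp}\theta$. As $\ell\ne0$, there is a unit $v\in\Gamma^\perp$ with $\ell(v)\ne0$. All $q$ indices outside $Z$ are at most $n$, so (8) applies with $B=N^{-q/2}$ and $\rho=2\sqrt n$. For $y\in\Gamma$ and $z'\in\Gamma^\perp\cap v^\perp$, $\theta(tv+y+z')\le1_{|y|\le N}1_{|z'|\le2}$, so the integral is at most $CN^{\mathfrak d}$. Thus $\|F\|_2\le CN^{\mathfrak d-q/2}$.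

**Step 5: the level set and the last sentence.** $\|f_{n+1}\|_1$ and $\|f_{n+1}\|_\infty$ are bounded in both cases, so Lemma 4 gives (B3), and $A_N=N^{\mathfrak d-q/2}\to\infty$. Finally, if $\mathfrak d\ge\frac{n+1}2$, then either $Z=\emptyset$, or $\mathfrak d\ge\frac{n+1}2>\frac{n+1-|Z|}2$. $\square$

## 9. How fast the norms must grow

We prove Theorem 10. The upper bound also justifies the claim of Section 5 that, at $\mathfrak d=\frac{n+1}2$ and for these exponents, one distance scale contributes only $O(1)$.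

**Step 1: the lower bound.** Apply Proposition 11 with $N/4\ge2$ in place of $N$. By (B1), $m_{N/4}$ is supported in $\{|\xi|\le N,\ \operatorname{dist}(\xi,\Gamma)\ge1\}$ and is admissible after division by a constant. Let $r=p_{n+1}'\in[1,2]$. By (B3) and (B2),
$$\|T_{m_{N/4}}(\vec f)\|_r\ge\delta\kappa^{1/r}A_{N/4}\ge c\,A_{N/4}\prod_{j=1}^n\|f_j\|_{p_j}.$$
If $\mathfrak d=\frac{n+1}2$, then for $N\ge8$, $A_{N/4}\ge\frac12(\log_2N-2)\ge\frac16\log_2N$. If $\mathfrak d>\frac{n+1}2$, then $A_{N/4}\ge(N/4)^{\mathfrak d-(n+1)/2}$. So $A_{N/4}\ge c\,\omega(N)$.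

**Step 2: reduction of the upper bound to one scale.** Let $\beta\in C_c^\infty((\frac12,2))$ with $\sum_{s\in\mathbb Z}\beta(2^{-s}\rho)=1$ for $\rho>0$, let $m$ be admissible, and put $m_s=m\,\beta(2^{-s}\operatorname{dist}(\cdot,\Gamma))$. On $\operatorname{supp}m$, $1\le\operatorname{dist}(\xi,\Gamma)\le N$, so only $s\ge0$ with $2^s\le2N$ contribute. Let $M_s(\xi)=m_s(2^s\xi)$. Substituting $\eta=2^s\xi$ in (1),
$$T_{M_s}(f_1,\dots,f_n)(x)=T_{m_s}\big(f_1(2^s\cdot),\dots,f_n(2^s\cdot)\big)(2^{-s}x).$$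
Since $1/p_{n+1}'=\sum_{j\le n}1/p_j$, the powers of $2^s$ cancel, and $T_{m_s}$, $T_{M_s}$ have equal norms. On $\operatorname{supp}m_s$ the distance is comparable to $2^s$, so $|\partial^\alpha m_s|\le C2^{-s|\alpha|}$ and $|\partial^\alpha M_s|\le C$ for $|\alpha|\le n+1$. With $R=N2^{-s}\ge\frac12$, $M_s$ is supported in $\{|\xi|\le R,\ \frac12\le\operatorname{dist}(\xi,\Gamma)\le2\}$. We claim
$$\|T_{M_s}\|_{L^{p_1}\times\dots\times L^{p_n}\to L^{p_{n+1}'}}\le C\,R^{\mathfrak d-\frac{n+1}2}. \tag{11}$$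
Summing (11) over $0\le s\le\log_2(2N)$ gives the upper bound. If $\mathfrak d=\frac{n+1}2$, there are at most $C\log N$ terms, each $O(1)$. If $\mathfrak d>\frac{n+1}2$, the series is geometric and is at most $CN^{\mathfrak d-(n+1)/2}$.

**Step 3: splitting $M_s$ into unit cubes, to separate variables.** Let $\zeta\in C_c^\infty((-1,1))$ with $\sum_{k\in\mathbb Z}\zeta(\cdot-k)=1$, and $\tilde\zeta\in C_c^\infty((-2,2))$ with $\tilde\zeta=1$ on $[-1,1]$. For $k\in\mathbb Z^n$ let $H_k(\xi)=M_s(\xi)\prod_{j\le n}\zeta(\xi_j-k_j)$. It is smooth, is supported in $k+(-1,1)^n$, and has derivatives $O(1)$ up to order $n+1$. Expand it in a Fourier series on the cube $k+[-2,2]^n$ and multiply by $\prod_j\tilde\zeta(\xi_j-k_j)$, which is $1$ on $\operatorname{supp}H_k$ and vanishes outside the cube: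
$$M_s(\xi)=\sum_{k\in K}\sum_{l\in\mathbb Z^n}a_{k,l}\,e(l\cdot\xi/4)\prod_{j=1}^n\tilde\zeta(\xi_j-k_j),\qquad|a_{k,l}|\le C(1+|l|)^{-n-1}.$$
The coefficient bound follows by $n+1$ integrations by parts in the variable with $|l_j|$ largest. Since $R\ge\frac12$, $K$ may be taken as a finite set of $k\in\mathbb Z^n$ with $\operatorname{dist}(k,\Gamma)\le C$ and $|k|\le CR$.

For $k\in K$ put $k_{n+1}=-\sum_{j\le n}k_j$. For an integer $k$ let $P_k$ be the operator on functions of one variable with symbol $\tilde\zeta(\cdot-k)$, and $P_k'$ the one with symbol $\Phi(\cdot-k)$, where $\Phi\in C_c^\infty(\mathbb R)$ equals $1$ on $[-2n,2n]$. Then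
$$T_{M_s}(\vec f)(x)=\sum_l\sum_{k\in K}a_{k,l}\prod_{j=1}^nP_{k_j}f_j(x+l_j/4).$$
Each product has frequencies in $\sum_{j\le n}k_j+(-2n,2n)=-k_{n+1}+(-2n,2n)$. Pairing it with $f_{n+1}\in\mathcal S$ involves only the frequencies of $f_{n+1}$ in $k_{n+1}+(-2n,2n)$, so $f_{n+1}$ may be replaced by $P'_{k_{n+1}}f_{n+1}$. Hence
$$\Big|\int T_{M_s}(\vec f)f_{n+1}\Big|\le C\sum_l(1+|l|)^{-n-1}\int\sum_{k\in K}\prod_{j=1}^{n+1}b_j(k_j)\,dx, \tag{12}$$
where, for integers $k$, $b_j(k)=|P_kf_j(x+l_j/4)|\,1_{|k|\le CR}$ for $j\le n$ and $b_{n+1}(k)=|P_k'f_{n+1}(x)|\,1_{|k|\le CR}$.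

**Step 4: a discrete inequality, where non-degeneracy enters.** For fixed $x$ and $l$ we bound the sum over $K$. Let $I\subset\{1,\dots,n+1\}$, $|I|=\mathfrak d$. At most $C$ elements $k\in K$ share given values $(k_i)_{i\in I}$. Indeed, the difference $\Delta\in\mathbb Z^{n+1}$ of two such points $(k_1,\dots,k_{n+1})$ is within $O(1)$ of some $w\in\tilde\Gamma$, and $\Delta_i=0$ for $i\in I$. So $|w_i|\le C$ for $i\in I$. As $\tilde\Gamma$ is a graph over $I$, $|w|\le C$, and so $|\Delta|\le C$. Therefore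
$$\sum_{k\in K}\prod_{j\in I}b_j(k_j)^\sigma\le C\prod_{j\in I}\sum_{k\in\mathbb Z}b_j(k)^\sigma,\qquad\sigma:=\frac{n+1}{\mathfrak d}.$$
Each $j$ belongs to the fraction $\frac{\mathfrak d}{n+1}=\frac1\sigma$ of the $\binom{n+1}{\mathfrak d}$ sets $I$, so
$$\prod_{j=1}^{n+1}b_j(k_j)=\prod_I\Big(\prod_{j\in I}b_j(k_j)^\sigma\Big)^{1/\binom{n+1}{\mathfrak d}}.$$
Hölder's inequality with $\binom{n+1}{\mathfrak d}$ equal exponents gives
$$\sum_{k\in K}\prod_{j=1}^{n+1}b_j(k_j)\le\prod_I\Big(\sum_{k\in K}\prod_{j\in I}b_j(k_j)^\sigma\Big)^{1/\binom{n+1}{\mathfrak d}}\le C\prod_{j=1}^{n+1}\|b_j\|_{\ell^\sigma}.$$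
Here $1\le\sigma\le2$ because $\frac{n+1}2\le\mathfrak d\le n-1$. Each $b_j$ lives on $O(R)$ integers, so Hölder gives $\|b_j\|_{\ell^\sigma}\le CR^{\frac{\mathfrak d}{n+1}-\frac12}\|b_j\|_{\ell^2}$. Multiplying the $n+1$ factors,
$$\sum_{k\in K}\prod_{j=1}^{n+1}b_j(k_j)\le C\,R^{\mathfrak d-\frac{n+1}2}\prod_{j=1}^{n+1}\|b_j\|_{\ell^2}. \tag{13}$$

**Step 5: a square function bound, to return to $L^{p_j}$.** For $2\le p\le\infty$ and $f\in\mathcal S$,
$$\Big\|\Big(\sum_{k\in\mathbb Z}|P_kf|^2\Big)^{1/2}\Big\|_p\le C\|f\|_p, \tag{14}$$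
and the same holds for $P_k'$. Let $h$ be the inverse Fourier transform of $\tilde\zeta$ (respectively $\Phi$). Then $P_kf(x)=\int f(x-y)h(y)e(ky)\,dy$ is a Fourier coefficient of the $1$-periodization of $y\mapsto f(x-y)h(y)$. By Parseval and Cauchy–Schwarz,
$$\sum_k|P_kf(x)|^2=\int_0^1\Big|\sum_{a\in\mathbb Z}f(x-y-a)h(y+a)\Big|^2dy\le\Big(\sup_y\sum_a|h(y+a)|\Big)\int|f(x-y)|^2|h(y)|\,dy.$$
The supremum is finite since $h$ is Schwartz. Taking $L^{p/2}$ norms and using Minkowski's inequality ($p/2\ge1$) gives (14).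

**Step 6: conclusion.** Insert (13) into (12) and apply Hölder in $x$ with exponents $p_1,\dots,p_{n+1}$, $\sum_{j=1}^{n+1}1/p_j=1$. By (14) and translation invariance,
$$\Big|\int T_{M_s}(\vec f)f_{n+1}\Big|\le CR^{\mathfrak d-\frac{n+1}2}\sum_{l\in\mathbb Z^n}(1+|l|)^{-n-1}\prod_{j=1}^{n+1}\|f_j\|_{p_j}\le CR^{\mathfrak d-\frac{n+1}2}\prod_{j=1}^{n+1}\|f_j\|_{p_j}.$$
Since $p_{n+1}'\ge1$, the $L^{p_{n+1}'}$ norm of $T_{M_s}(\vec f)$ is the supremum of the left side over $f_{n+1}\in\mathcal S$ with $\|f_{n+1}\|_{p_{n+1}}\le1$. This proves (11) and Theorem 10. $\square$
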